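\title{A completely hyperexpansive operator that is not reflexive}

\begin{abstract}
An operator $T$ on a Hilbert space is reflexive if every operator that leaves invariant all invariant subspaces of $T$ lies in the closure of the polynomials in $T$ in the weak operator topology. Completely hyperexpansive operators with $\dim\ker T^*=1$ are known to be reflexive. We show that for every $d\in\{2,3,\dots\}\cup\{\infty\}$ there is a $2$-isometry with $\dim\ker T^*=d$ that is not reflexive. Its essential part is multiplication by $z$ on a Dirichlet-type space of $\mathbb C^2$-valued functions on the disc, whose matrix weight has one large eigenvalue with a rotating eigenvector. Two functions of this space together control the value $p(1)$ of a polynomial multiplier $p$, and no single function does.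
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathcal H$ be a complex, separable, infinite-dimensional Hilbert space and $B(\mathcal H)$ the algebra of bounded linear operators on it. Inner products are linear in the first variable. The weak operator topology (WOT) is the weakest topology on $B(\mathcal H)$ in which all functionals $X\mapsto\langle Xx,y\rangle$ are continuous. For $S\in B(\mathcal H)$ let $\operatorname{Lat}S$ be the set of closed subspaces invariant under $S$, and for a unital subalgebra $\mathcal A\subseteq B(\mathcal H)$ let $\operatorname{Lat}\mathcal A$ be the set of closed subspaces invariant under every operator in $\mathcal A$. Put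
\[
\operatorname{AlgLat}\mathcal A=\{S\in B(\mathcal H):\ \operatorname{Lat}\mathcal A\subseteq\operatorname{Lat}S\}.
\]
The algebra $\mathcal A$ is \emph{reflexive} if $\mathcal A=\operatorname{AlgLat}\mathcal A$. An operator $T$ is \emph{reflexive} if $\mathcal W(T)$, the WOT-closure of the polynomials in $T$, is reflexive.

A closed subspace $\mathcal M$ is invariant under $X$ exactly when $\langle Xx,y\rangle=0$ for $x\in\mathcal M$, $y\in\mathcal M^\perp$, and this condition is WOT-closed; so $\operatorname{Lat}\mathcal W(T)=\operatorname{Lat}T$. It follows that $S\in\operatorname{AlgLat}\mathcal W(T)$ if and only if $Sx$ lies in the closure of $\{p(T)x: p\text{ a polynomial}\}$ for every $x$: this closure is invariant under $T$, contains $x$, and lies in every member of $\operatorname{Lat}T$ that contains $x$. On the other hand, a linear subspace of $B(\mathcal H)$ has the same closure in the weak and in the strong operator topology, so $S\in\mathcal W(T)$ if and only if $S$ can be approximated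 by polynomials in $T$ on finitely many vectors at once. Reflexivity thus says that approximation on one vector at a time implies simultaneous approximation. The smallest failure is the matrix $N=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$: its only nontrivial invariant subspace is the first coordinate axis, which $\operatorname{diag}(1,0)$ preserves, although $\operatorname{diag}(1,0)$ is not of the form $aI+bN$.

An operator $T\in B(\mathcal H)$ is \emph{completely hyperexpansive} if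
\begin{equation}\label{eq:che}
\sum_{k=0}^n(-1)^k\binom nk\|T^kx\|^2\le0\qquad\text{for all }n\ge1\text{ and all }x\in\mathcal H .
\end{equation}
The sum is $(-1)^n$ times the $n$-th difference of the sequence $a_k=\|T^kx\|^2$ at $k=0$. Applied to the vectors $T^jx$, the case $n=1$ says that $(a_k)$ is nondecreasing, that is, $T$ is \emph{expansive}, and the case $n=2$ says that $(a_k)$ is concave. For an isometry $(a_k)$ is constant. For a \emph{$2$-isometry}, defined by
\[
\|T^2x\|^2-2\|Tx\|^2+\|x\|^2=0\qquad(x\in\mathcal H),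
\]
it is linear:
\begin{equation}\label{eq:linear}
\|T^kx\|^2=\|x\|^2+k\bigl(\|Tx\|^2-\|x\|^2\bigr).
\end{equation}
The left side is nonnegative for all $k$, so the slope is nonnegative. Hence the sum in \eqref{eq:che} is $\|x\|^2-\|Tx\|^2\le0$ for $n=1$ and $0$ for $n\ge2$: every $2$-isometry is completely hyperexpansive.

An expansive operator is injective with closed range, and $d=\dim\ker T^*$ is the codimension of the range. For small $d$ the reflexivity of completely hyperexpansive operators is settled. Let $d=0$. Then $T$ is invertible, and for $x\ne0$ the sequence $a_k=\|T^kx\|^2$, $k\in\mathbb Z$, is positive and concave. Its differences are nonincreasing, so a negative difference would force $a_k\to-\infty$ as $k\to+\infty$ and a positive one would force $a_k\to-\infty$ as $k\to-\infty$. So $(a_k)$ is constant, $T$ is unitary, and $T$ is reflexive by Sarason's theorem that normal operators are reflexive. Two further results are known: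
\begin{itemize}
\item[(a)] a completely hyperexpansive operator with $\dim\ker T^*=1$ is reflexive;
\item[(b)] a cyclic completely hyperexpansive operator is reflexive.
\end{itemize}
A cyclic operator has $d\le1$, because a vector orthogonal to the range of $T$ and to a cyclic vector $x$ is orthogonal to all $T^kx$. Nothing in the definition \eqref{eq:che} singles out $d\le1$, and one would guess that the restriction can be dropped. This is the question of \cite{PP}: \emph{is every completely hyperexpansive operator reflexive?} The answer is no, already for $d=2$.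

\begin{theorem}\label{thm:main}
For every $d\in\{2,3,\dots\}\cup\{\infty\}$ there is a completely hyperexpansive operator $T$, even a $2$-isometry, on a separable infinite-dimensional Hilbert space with $\dim\ker T^*=d$ that is not reflexive. It has the form $T=1\oplus T_1$ for $d=2$ and $T=1\oplus T_1\oplus S$ for $d>2$, where $1$ acts on $\mathbb C$, $T_1$ is multiplication by $z$ on a Hilbert space of $\mathbb C^2$-valued analytic functions on the unit disc $\mathbb D$, and $S$ is a unilateral shift.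
\end{theorem}

Together with (a) and the case $d=0$, this gives:

\begin{corollary}\label{cor:d}
Let $d\in\{0,1,2,\dots\}\cup\{\infty\}$. All completely hyperexpansive operators with $\dim\ker T^*=d$ are reflexive if and only if $d\le1$.
\end{corollary}

Section~\ref{sec:vectors} reduces the theorem to two statements about the functional $p\mapsto p(1)$, and Section~\ref{sec:model} shows on a model why they can hold together. Sections~\ref{sec:local}--\ref{sec:operator} construct $T_1$, and Sections~\ref{sec:two}--\ref{sec:divergence} prove the two statements. The results (a), (b) and Sarason's theorem are not used in the proof of Theorem~\ref{thm:main}.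

\medskip
\noindent\textbf{Conventions.} $m$ is normalized Lebesgue measure on the unit circle $\mathbb T$, $dA$ is area measure, and $P_\zeta(z)=(1-|z|^2)/|z-\zeta|^2$ is the Poisson kernel, with $\int_{\mathbb T}P_\zeta(z)\,dm(\zeta)=1$. For Hermitian matrices, $X\le Y$ means $\langle Xx,x\rangle\le\langle Yx,x\rangle$ for all $x$. The standard basis of $\mathbb C^2$ is $e_1,e_2$. For a separable Hilbert space $E$, the Hardy space $H^2(E)$ consists of the power series $f=\sum\hat f(n)z^n$ with coefficients in $E$ and $\|f\|_{H^2}^2=\sum|\hat f(n)|^2<\infty$, and $H^2=H^2(\mathbb C)$. Such an $f$ satisfies $|f(z)|\le\|f\|_{H^2}(1-|z|^2)^{-1/2}$ and has radial limits almost everywhere on $\mathbb T$; if $p$ is a bounded analytic function, then $pf\in H^2(E)$ and $\|pf\|_{H^2}^2=\int_{\mathbb T}|p|^2|f|^2\,dm$.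

\section{One vector and two vectors}\label{sec:vectors}

The summand $1$ turns evaluation at the point $1$ into an operator: $p(1\oplus T')=p(1)\oplus p(T')$. The operator that will witness the failure of reflexivity is the projection onto this summand.

\begin{lemma}\label{lem:criterion}
Let $T'$ be a bounded operator on a Hilbert space $\mathcal K$, and let $T=1\oplus T'$ and $Q=1\oplus0$ act on $\mathbb C\oplus\mathcal K$.
\begin{enumerate}
\item[(i)] If for every $y\in\mathcal K$ there are polynomials $p_k$ with $p_k(1)\to1$ and $\|p_k(T')y\|\to0$, then $Q\in\operatorname{AlgLat}\mathcal W(T)$.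
\item[(ii)] If there are $y_1,y_2\in\mathcal K$ and a constant $C$ with $|p(1)|^2\le C\bigl(\|p(T')y_1\|^2+\|p(T')y_2\|^2\bigr)$ for all polynomials $p$, then $Q\notin\mathcal W(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $(a,y)\in\mathcal M\in\operatorname{Lat}T$, then $\mathcal M\ni p_k(T)(a,y)=(p_k(1)a,p_k(T')y)\to(a,0)=Q(a,y)$.

(ii) The rule $(p(T')y_1,p(T')y_2)\mapsto p(1)$ is a well-defined bounded linear functional on a subspace of $\mathcal K\oplus\mathcal K$. By the Riesz representation theorem there are $x_1,x_2\in\mathcal K$ with $p(1)=\sum_i\langle p(T')y_i,x_i\rangle$ for all $p$. The WOT-continuous functional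
\[
\Lambda(X)=\langle X(1,0),(1,0)\rangle-\sum_{i=1}^2\langle X(0,y_i),(0,x_i)\rangle
\]
vanishes at every $p(T)$, hence on $\mathcal W(T)$, while $\Lambda(Q)=1$.
\end{proof}

The hypothesis of (i) says that for no vector $y$ does an inequality $|p(1)|\le C\|p(T')y\|$ hold for all $p$. So we need a $2$-isometry for which two vectors \emph{detect} the point $1$ and no single vector does. Two familiar situations show what does not work.

\begin{example}\label{ex:shift}
Let $T'$ be the unilateral shift, multiplication by $z$ on $H^2(E)$, and $p_k(z)=\bigl(\frac{1+z}2\bigr)^k$. Then $p_k(1)=1$, $|p_k|\le1$ on $\mathbb T$ and $p_k\to0$ on $\mathbb T\setminus\{1\}$, so $\|p_kh\|_{H^2}\to0$ for every $h\in H^2(E)$ by dominated convergence. One sequence serves all vectors, and no finite family detects $1$.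
\end{example}

\begin{example}\label{ex:finite}
Let $\dim\mathcal K<\infty$. If $T'y=y\ne0$, then $\|p(T')y\|=|p(1)|\,\|y\|$ and one vector detects $1$. If $1$ is not an eigenvalue of $T'$, the characteristic polynomial annihilates $T'$ and does not vanish at $1$, so no family detects $1$.
\end{example}

The $H^2$ norm does not see a single boundary point. A norm that involves the derivative can be tuned so that it barely sees it, and the example lives on this borderline.

\section{The mechanism on a half-line}\label{sec:model}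

This section explains the choices made later; the proof does not depend on it. The norm of our space will be $\|f\|_{H^2}^2+\frac1\pi\int_{\mathbb D}\langle Wf',f'\rangle\,dA$ with a matrix weight $W\ge I$ that is singular only at $1$. The map $z\mapsto\log\frac2{1-z}$ opens the disc into a half-strip, sends $1$ to $+\infty$ and preserves Dirichlet integrals. If the weight depends only on the horizontal coordinate $t$ and varies slowly, the strip behaves like a half-line. So consider $\mathbb C^2$-valued functions $g(t)$ on a half-line with finite \emph{energy} $\int\langle\Gamma(t)g'(t),g'(t)\rangle\,dt$, where $\Gamma\ge I$, and scalar multipliers $\psi(t)$, with $\psi(+\infty)$ in the role of $p(1)$.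

\medskip
\noindent\textbf{The cost of a step.} Let $\psi$ rise from $0$ to $1$ on an interval $[a,b]$ far to the right. In $(\psi g)'=\psi g'+\psi'g$ the first term has small energy, since $g$ has finite energy. The second has energy $\int|\psi'|^2w\,dt$ with $w=\langle\Gamma g,g\rangle$, and
\begin{equation}\label{eq:step}
\min\Bigl\{\int_a^b|\psi'|^2w\,dt:\ \psi(a)=0,\ \psi(b)=1\Bigr\}=\frac1L,\qquad L=\int_a^b\frac{dt}w .
\end{equation}
Indeed $1=\bigl|\int_a^b\psi'\bigr|^2\le L\int_a^b|\psi'|^2w$, with equality for $\psi'=1/(Lw)$. So $g$ fails to detect the point at infinity if $\int^\infty dt/\langle\Gamma g,g\rangle=\infty$, while a pair $F_1,F_2$ has a chance to detect it if $\int^\infty dt/(\langle\Gamma F_1,F_1\rangle+\langle\Gamma F_2,F_2\rangle)<\infty$.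

\medskip
\noindent\textbf{The gain of a logarithm.} Take $\Gamma=I+(M-1)uu^*$ with $M>1$ and a unit vector $u$, so that the direction $u$ costs $M$ and the orthogonal direction $v$ costs $1$. Freeze $M$, let $u$ vary, and test constant vectors. For the pair $e_1,e_2$ the weight is $\operatorname{tr}\Gamma=M+1$ whatever $u$ is. For one unit vector $x$, average $1/\langle\Gamma x,x\rangle$ over $u$ in the unit sphere of $\mathbb C^2$. By unitary invariance take $x=e_1$. In the coordinates $u=(e^{i\theta_1}\cos a,e^{i\theta_2}\sin a)$, $0\le a\le\pi/2$, surface measure is $\cos a\sin a\,da\,d\theta_1d\theta_2$, so $s=|\langle x,u\rangle|^2=\cos^2a$ is uniformly distributed on $[0,1]$, and the average is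
\[
\int_0^1\frac{ds}{1+(M-1)s}=\frac{\log M}{M-1}.
\]
A single vector thus gains a factor of order $\log M$ over the pair, from the moments when $u$ is nearly orthogonal to $x$; the vector $u$ cannot be nearly orthogonal to both $e_1$ and $e_2$. The whole construction rests on this factor.

The vector $u(t)$ must visit all complex directions. A real rotation $u=(\cos\alpha,\sin\alpha)$ is not enough: for $x=(1,i)/\sqrt2$ we have $|\langle x,u\rangle|^2=\frac12$ for all $\alpha$, and nothing is gained. Up to a unimodular factor, which does not change $\Gamma$, every unit vector has the form $(\cos\alpha,e^{i\beta}\sin\alpha)$. We therefore let $\alpha(t)$ turn slowly and $\beta(t)$ turn much faster.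

\medskip
\noindent\textbf{Growth and the size of $M$.} The divergence must hold for every $g$ of finite energy, and such $g$ need not be bounded. Growth is cheap: if $F_i'=\rho\,vv^*e_i$, then $F_i$ has energy at most $\int\rho^2$, with no factor $M$, and as $v$ rotates $vv^*$ averages to $\frac12I$, so $F_i(t)\approx\frac12\bigl(\int^t\rho\bigr)e_i$. The only obstruction is $\int|g'|^2<\infty$. If $|g|^2\approx e^jY_j$ and $M\approx M_j$ on the block $e^j\le t<e^{j+1}$, Hardy's inequality turns this obstruction into $\sum Y_j<\infty$. The block contributes about $\log M_j/(M_jY_j)$ to the integral for one function and $1/(M_jY_j)$ to the integral for a pair. For positive numbers $\mu_j$, the series $\sum\mu_j/Y_j$ diverges for every positive summable $(Y_j)$ if and only if $\sum\sqrt{\mu_j}=\infty$: use the Cauchy--Schwarz inequality in one direction and $Y_j=\sqrt{\mu_j}$ in the other. So we want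
\[
\sum_jM_j^{-1/2}<\infty,\qquad\sum_j\Bigl(\frac{\log M_j}{M_j}\Bigr)^{1/2}=\infty .
\]
For $M_j=j^2(\log j)^\gamma$ these conditions read $\gamma>2$ and $\gamma\le3$. We take $\gamma=5/2$, that is, $M(t)=(\log t)^2(\log\log t)^{5/2}$. The extremal choice $Y_j=M_j^{-1/2}$ asks for $|F_i|^2\approx tM^{-1/2}$, that is, $\rho=t^{-1/2}M^{-1/4}$.

\medskip
\noindent\textbf{Speeds.} We need $t^{-1/2}\ll\alpha'\ll\beta'\ll1$, with gaps that absorb powers of $M$. The first gap makes a function of finite energy almost constant during most periods of $\alpha$, the second makes $\alpha$ almost constant during one turn of $\beta$, and the third makes $\Gamma$ vary slowly. We take $\alpha=t^{2/3}$ and $\beta=t^{5/6}$.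

\section{Local Dirichlet integrals}\label{sec:local}

Multiplication by $z$ is a $2$-isometry when the form $\|zf\|^2-\|f\|^2$ does not change if $f$ is replaced by $zf$. A boundary integral $\int_{\mathbb T}\langle Gf,f\rangle\,dm$ has this property, and it arises when $W$ is the Poisson integral of $G$. The scalar building block is, for $h$ analytic in $\mathbb D$ and $\zeta\in\mathbb T$, the \emph{local Dirichlet integral}
\[
D_\zeta(h)=\frac1\pi\int_{\mathbb D}|h'|^2P_\zeta\,dA\in[0,\infty].
\]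

\begin{lemma}\label{lem:local}
$D_\zeta(h)<\infty$ if and only if $h=b+(z-\zeta)q$ with $b\in\mathbb C$ and $q\in H^2$. In this case $b$ and $q$ are unique, $D_\zeta(h)=\|q\|_{H^2}^2$, and $h(\zeta):=b=\lim_{r\to1}h(r\zeta)$. Moreover:
\begin{enumerate}
\item[(1)] if $D_\zeta(h)<\infty$, then $D_\zeta(zh)=D_\zeta(h)+|h(\zeta)|^2$ and $(zh)(\zeta)=\zeta h(\zeta)$;
\item[(2)] if $D_\zeta(h)<\infty$, then $|h(\zeta)|^2\le2|h(0)|^2+2D_\zeta(h)$;
\item[(3)] if $D_\zeta(zh)<\infty$, then $D_\zeta(h)\le D_\zeta(zh)$.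
\end{enumerate}
\end{lemma}

\begin{proof}
For the first part, replacing $h(z)$ by $h(\zeta z)$ and $q(z)$ by $\zeta q(\zeta z)$ reduces to $\zeta=1$, because $P_\zeta(\zeta z)=P_1(z)$. Write $h=\sum h_nz^n$ and $h'/(1-z)=\sum g_nz^n$, so that $g_n=\sum_{j=1}^{n+1}jh_j$. The monomials are orthogonal for the radial weight $1-|z|^2$, and $\frac1\pi\int_{\mathbb D}|z|^{2n}(1-|z|^2)\,dA=\frac1{n+1}-\frac1{n+2}$. Hence
\[
D_1(h)=\frac1\pi\int_{\mathbb D}\Bigl|\frac{h'}{1-z}\Bigr|^2(1-|z|^2)\,dA=\sum_{N\ge1}\frac{|g_{N-1}|^2}{N(N+1)} .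
\]
Fix any $b\in\mathbb C$ and write $(h-b)/(z-1)=\sum q_nz^n$, so that $h_j=q_{j-1}-q_j$ for $j\ge1$. Let $a_N=\frac1N\sum_{j<N}q_j$ for $N\ge1$. Then $q_0=a_1$ and $q_N=(N+1)a_{N+1}-Na_N$, and summation by parts gives
\[
g_{N-1}=\sum_{j=1}^Nj(q_{j-1}-q_j)=Na_N-Nq_N=N(N+1)(a_N-a_{N+1}).
\]
Thus $D_1(h)=\sum_{N\ge1}N(N+1)|a_N-a_{N+1}|^2$. Expanding the squares, the mixed terms cancel in
\[
|q_N|^2-N(N+1)|a_{N+1}-a_N|^2=(N+1)|a_{N+1}|^2-N|a_N|^2,
\]
and summing over $1\le N\le n$ we get
\begin{equation}\label{eq:telescope}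
\sum_{N=0}^n|q_N|^2=\sum_{N=1}^nN(N+1)|a_{N+1}-a_N|^2+(n+1)|a_{n+1}|^2 .
\end{equation}
Let $(q_n)\in\ell^2$. For fixed $J\le n$ we have $\sqrt{n+1}\,|a_{n+1}|\le(n+1)^{-1/2}\bigl|\sum_{j<J}q_j\bigr|+\bigl(\sum_{j\ge J}|q_j|^2\bigr)^{1/2}$, so the last term of \eqref{eq:telescope} tends to $0$ and $D_1(h)=\|q\|_{H^2}^2$. Conversely, let $D_1(h)<\infty$. Since $\sum_{N>n}\frac1{N(N+1)}=\frac1{n+1}$, the Cauchy--Schwarz inequality gives
\[
\Bigl(\sum_{N>n}|a_N-a_{N+1}|\Bigr)^2\le\frac1{n+1}\sum_{N>n}N(N+1)|a_N-a_{N+1}|^2 .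
\]
So $(a_N)$ converges. Adding $\delta$ to $b$ adds $\delta/(1-z)$ to $q$, hence $\delta$ to every $q_n$ and every $a_N$, and we may choose $b$ with $a_N\to0$. Then the left side dominates $|a_{n+1}|^2$, so $(n+1)|a_{n+1}|^2\to0$ and $q\in H^2$ by \eqref{eq:telescope}. Uniqueness holds because $1/(1-z)\notin H^2$, and $|h(r)-b|\le(1-r)(1-r^2)^{-1/2}\|q\|_{H^2}\to0$.

(1) We have $zh=\zeta b+(z-\zeta)(b+zq)$ and $\|b+zq\|_{H^2}^2=|b|^2+\|q\|_{H^2}^2$. (2) At $z=0$ we get $b=h(0)+\zeta q(0)$, and $|q(0)|^2\le\|q\|^2_{H^2}$. (3) If $zh=b+(z-\zeta)q$, then $b=\zeta q(0)$. With $q=q(0)+zq_1$ this gives $zh=zq(0)+z(z-\zeta)q_1$, so $h=q(0)+(z-\zeta)q_1$, and $\|q_1\|_{H^2}\le\|q\|_{H^2}$.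
\end{proof}

\section{The weight}\label{sec:weight}

For $t\ge16$, where $\log t>2.7$ and $\log\log t>1$, let
\begin{gather*}
M(t)=(\log t)^2(\log\log t)^{5/2},\qquad\rho(t)=t^{-1/2}M(t)^{-1/4}=t^{-1/2}(\log t)^{-1/2}(\log\log t)^{-5/8},\\
\alpha(t)=t^{2/3},\qquad\beta(t)=t^{5/6},\qquad u(t)=\bigl(\cos\alpha(t),\,e^{i\beta(t)}\sin\alpha(t)\bigr),\\
\Gamma(t)=I+(M(t)-1)\,u(t)u(t)^*,\qquad|x|_t^2=\langle\Gamma(t)x,x\rangle\quad(x\in\mathbb C^2).
\end{gather*}
Let $v(t)$ be a unit vector orthogonal to $u(t)$; only the projection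
\begin{equation}\label{eq:vv}
vv^*=I-uu^*=\frac12\begin{pmatrix}1-\cos2\alpha&-e^{-i\beta}\sin2\alpha\\-e^{i\beta}\sin2\alpha&1+\cos2\alpha\end{pmatrix}
\end{equation}
matters. Each $|\cdot|_t$ is a Hilbert space norm, and $|x|_t^2=M(t)|\langle x,u(t)\rangle|^2+|\langle x,v(t)\rangle|^2$ gives
\begin{equation}\label{eq:norm}
\max\bigl\{|x|^2,\ M(t)|\langle x,u(t)\rangle|^2\bigr\}\le|x|_t^2\le M(t)|x|^2 .
\end{equation}
The function $M>1$ increases and $\rho\le t^{-1/2}$ decreases. Logarithmic differentiation gives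
\begin{equation}\label{eq:logder}
(\log M)'=\frac{1}{t\log t}\Bigl(2+\frac5{2\log\log t}\Bigr)\le\frac2t,\qquad\frac{|\rho'|}\rho=\frac1{2t}\Bigl(1+\frac1{\log t}+\frac5{4\log t\log\log t}\Bigr)\le\frac1t .
\end{equation}
Fix $t_0\ge4^6$ so large that
\begin{equation}\label{eq:t0}
M(t)\le\tfrac14t^{1/3}\qquad(t\ge t_0),
\end{equation}
and put $t_1=t_0+\log2$. From now on $C,c>0$ are constants that may change from line to line and depend only on $t_0$ unless a subscript says otherwise, and $x\asymp y$ means $cx\le y\le Cx$.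

The eigenvalue $M$ changes slowly, but a rotation of $u$ by an angle $\delta$ changes $|v|_t^2$ by about $M\delta^2$. Condition \eqref{eq:t0} keeps this under control.

\begin{lemma}\label{lem:slow}
There is a constant $C_0$ with $\Gamma(s)\le C_0e^{|s-t|/2}\,\Gamma(t)$ for all $s,t\ge t_0$.
\end{lemma}

\begin{proof}
Let $\mu=\min(s,t)$. For $r\ge\mu$ we have $|u'(r)|\le\alpha'(r)+\beta'(r)\le2\mu^{-1/6}\le M(\mu)^{-1/2}$ by \eqref{eq:t0}, so $|u(s)-u(t)|^2\le|s-t|^2/M(\mu)$. By \eqref{eq:logder}, $(\log M)'\le\frac14$, so $M(s)\le e^{|s-t|/4}M(\mu)\le e^{|s-t|/4}M(t)$. Hence $M(s)|u(s)-u(t)|^2\le|s-t|^2e^{|s-t|/4}\le Ce^{|s-t|/2}$, and by \eqref{eq:norm}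
\[
|x|_s^2\le|x|^2+2M(s)|\langle x,u(t)\rangle|^2+2M(s)|u(s)-u(t)|^2|x|^2\le C_0e^{|s-t|/2}|x|_t^2 .\qedhere
\]
\end{proof}

For $z\in\overline{\mathbb D}\setminus\{1\}$ let, with the principal branch,
\[
\tau(z)=t_0+\log\frac2{1-z},\qquad t(z)=\operatorname{Re}\tau(z)=t_0+\log\frac2{|1-z|}\ge t_0 .
\]
If $\tau=t+i\varphi$, then $1-z=2e^{-(t-t_0)}e^{-i\varphi}$, and $|z|<1$ is equivalent to $|1-z|^2<2\operatorname{Re}(1-z)$. So $\tau$ maps $\mathbb D$ conformally onto
\[
\Omega=\bigl\{t+i\varphi:\ |\varphi|<\tfrac\pi2,\ e^{-(t-t_0)}<\cos\varphi\bigr\},\qquad dt\,d\varphi=|\tau'(z)|^2dA=\frac{dA}{|1-z|^2},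
\]
a half-strip in $\{t>t_0\}$ with a rounded end, whose vertical sections are intervals symmetric about the real axis. The radius $[0,1)$ goes to $[t_1,\infty)$. For $f$ analytic on $\mathbb D$ we write $\tilde f=f\circ\tau^{-1}$; then $f'=(\tilde f'\circ\tau)\,\tau'$. By \eqref{eq:t0}, $M(t)\le Ce^{(t-t_0)/2}$, that is,
\begin{equation}\label{eq:Mz}
M(t(z))\le C|1-z|^{-1/2}.
\end{equation}
Define
\[
G(\zeta)=\Gamma(t(\zeta))\quad(\zeta\in\mathbb T\setminus\{1\}),\qquad W(z)=\int_{\mathbb T}P_\zeta(z)\,G(\zeta)\,dm(\zeta)\quad(z\in\mathbb D).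
\]
By \eqref{eq:Mz}, $G$ is integrable, so $W$ is finite and continuous, and $W\ge I$. The $2$-isometry requires the Poisson integral $W$, the estimates require the explicit $\Gamma$, and the two are comparable.

\begin{lemma}\label{lem:poisson}
$C^{-1}\Gamma(t(z))\le W(z)\le C\,\Gamma(t(z))$ for $z\in\mathbb D$. Consequently, for $f:\mathbb D\to\mathbb C^2$ analytic,
\begin{equation}\label{eq:conformal}
\int_{\mathbb D}\langle Wf',f'\rangle\,dA\asymp\int_\Omega|\tilde f'(t+i\varphi)|_t^2\,dt\,d\varphi .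
\end{equation}
\end{lemma}

\begin{proof}
Recall that an analytic $F$ with $\sup_{r<1}\int|F(r\zeta)|\,dm<\infty$ is the Poisson integral of its boundary values. This applies to $(1-z)^{\pm1/2}$, since $|1-\zeta|\le|1-r\zeta|+(1-r)\le2|1-r\zeta|$ and $|1-\zeta|^{-1/2}$ is integrable. The argument of $(1-\zeta)^{\pm1/2}$ lies in $[-\frac\pi4,\frac\pi4]$, so $|1-\zeta|^{\pm1/2}\le\sqrt2\operatorname{Re}(1-\zeta)^{\pm1/2}$ and
\[
\int_{\mathbb T}P_\zeta(z)|1-\zeta|^{\pm1/2}\,dm(\zeta)\le\sqrt2\operatorname{Re}(1-z)^{\pm1/2}\le\sqrt2\,|1-z|^{\pm1/2}.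
\]
With $\delta(\zeta)=|t(\zeta)-t(z)|$ we have $e^{\delta/2}\le(|1-z|/|1-\zeta|)^{1/2}+(|1-\zeta|/|1-z|)^{1/2}$, hence $\int P_\zeta(z)e^{\delta/2}\,dm\le2\sqrt2$. Since $1=\bigl(\int P_\zeta(z)\,dm\bigr)^2\le\int P_\zeta(z)e^{\delta/2}dm\int P_\zeta(z)e^{-\delta/2}dm$, also $\int P_\zeta(z)e^{-\delta/2}\,dm\ge(2\sqrt2)^{-1}$. Now integrate $C_0^{-1}e^{-\delta/2}\Gamma(t(z))\le G(\zeta)\le C_0e^{\delta/2}\Gamma(t(z))$, which is Lemma~\ref{lem:slow}, against $P_\zeta(z)\,dm(\zeta)$. The relation \eqref{eq:conformal} follows by the change of variables $z\mapsto\tau$.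
\end{proof}

\section{The operator}\label{sec:operator}

For $f=(f_1,f_2):\mathbb D\to\mathbb C^2$ analytic let $D(f)=\frac1\pi\int_{\mathbb D}\langle Wf',f'\rangle\,dA$, and let
\[
\mathcal H_1=\bigl\{f:\ \|f\|^2=\|f\|_{H^2}^2+D(f)<\infty\bigr\}.
\]
Since $W\ge I$, $D(f)\ge\frac1\pi\int|f'|^2dA=\sum n|\hat f(n)|^2$. So $D(f)<\infty$ already implies $f\in\mathcal H_1$, and $\|f\|^2\ge\sum(n+1)|\hat f(n)|^2$. The Cauchy--Schwarz inequality and $\sum_{n\ge0}\frac{|z|^{2n}}{n+1}\le1+\sum_{n\ge1}\frac{|z|^n}n$ give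
\begin{equation}\label{eq:growth}
|f(z)|^2\le\|f\|^2\Bigl(1+\log\frac1{1-|z|}\Bigr).
\end{equation}
A Cauchy sequence $(f_n)$ in $\mathcal H_1$ converges in $H^2(\mathbb C^2)$ to some $f$, hence locally uniformly together with the derivatives, and $D(f_n-f)\le\liminf_jD(f_n-f_j)$ by Fatou's lemma. So $\mathcal H_1$ is a Hilbert space. It is separable, because $f\mapsto(f,\pi^{-1/2}W^{1/2}f')$ embeds it isometrically in $H^2(\mathbb C^2)\oplus L^2(\mathbb D,dA;\mathbb C^2)$.

\begin{proposition}\label{prop:T1}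
Multiplication by $z$ is a bounded operator $T_1$ on $\mathcal H_1$. It is a $2$-isometry, $\|T_1^k\|^2\le1+Ck$, and $\dim\ker T_1^*=2$.
\end{proposition}

\begin{proof}
Write $M(\zeta)=M(t(\zeta))$ and $u(\zeta)=u(t(\zeta))$. For fixed $\zeta$ the function $z\mapsto\langle f(z),u(\zeta)\rangle$ is analytic with derivative $\langle f'(z),u(\zeta)\rangle$, and $\langle G(\zeta)f',f'\rangle=|f_1'|^2+|f_2'|^2+(M(\zeta)-1)|\langle f',u(\zeta)\rangle|^2$. By Tonelli's theorem, for every analytic $f$,
\begin{equation}\label{eq:tonelli}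
D(f)=\int_{\mathbb T}\bigl[D_\zeta(f_1)+D_\zeta(f_2)+(M(\zeta)-1)D_\zeta(\langle f,u(\zeta)\rangle)\bigr]\,dm(\zeta).
\end{equation}
Let $f\in\mathcal H_1$. As $M>1$, the three local integrals are finite for almost every $\zeta$. The values at $\zeta$ given by Lemma~\ref{lem:local} are radial limits, so $f(\zeta)=(f_1(\zeta),f_2(\zeta))$ is measurable and the value of $\langle f,u(\zeta)\rangle$ at $\zeta$ is $\langle f(\zeta),u(\zeta)\rangle$. Apply parts (1) and (2) of Lemma~\ref{lem:local} to the three terms of \eqref{eq:tonelli} and use $\|zf\|_{H^2}=\|f\|_{H^2}$: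
\[
\|zf\|^2-\|f\|^2=\int_{\mathbb T}\langle G(\zeta)f(\zeta),f(\zeta)\rangle\,dm\le2\int_{\mathbb T}\langle G(\zeta)f(0),f(0)\rangle\,dm+2D(f)\le C\|f\|^2 .
\]
So $T_1$ is bounded. Since $(zf)(\zeta)=\zeta f(\zeta)$, the middle integral is the same for $zf$ as for $f$, which says that $T_1$ is a $2$-isometry, and \eqref{eq:linear} gives $\|T_1^k\|^2\le1+Ck$.

The range of $T_1$ lies in $\{f\in\mathcal H_1:f(0)=0\}$. Conversely, if $f\in\mathcal H_1$ and $f=zh$, then Lemma~\ref{lem:local}(3), applied to $h_1$, $h_2$ and $\langle h,u(\zeta)\rangle$ for almost every $\zeta$, and \eqref{eq:tonelli} give $D(h)\le D(f)$, so $h\in\mathcal H_1$. The range is therefore the kernel of the bounded map $f\mapsto f(0)$, which is onto $\mathbb C^2$ because constants lie in $\mathcal H_1$. Its codimension is $2$.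
\end{proof}

In particular $\mathcal H_1$ contains all polynomials, and $p(T_1)f=pf$. The next lemma passes from the disc to the half-line of Section~\ref{sec:model}.

\begin{lemma}\label{lem:radial}
For $g\in\mathcal H_1$ we have $\int_{t_1}^\infty|\tilde g'(t)|_t^2\,dt\le C\,D(g)$.
\end{lemma}

\begin{proof}
For $t\ge t_1$ the disc $\Delta_t$ of radius $\frac14$ about $t$ lies in $\Omega$, since for $t'+i\varphi\in\Delta_t$ we have $e^{-(t'-t_0)}<\frac12e^{1/4}<\cos\frac14<\cos\varphi$. The vector $\tilde g'(t)$ is the mean of $\tilde g'$ over $\Delta_t$. By the Cauchy--Schwarz inequality in the norm $|\cdot|_t$ and Lemma~\ref{lem:slow},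
\[
|\tilde g'(t)|_t^2\le\frac{16}\pi\int_{\Delta_t}|\tilde g'(t'+i\varphi)|_t^2\,dt'd\varphi\le C\int_{\Delta_t}|\tilde g'(t'+i\varphi)|_{t'}^2\,dt'd\varphi .
\]
A point of $\Omega$ lies in $\Delta_t$ only for $t$ in an interval of length at most $\frac12$. Integrate in $t$ and use \eqref{eq:conformal}.
\end{proof}

\section{Two functions detect the point $1$}\label{sec:two}

The functions $F_i$ of the model, with $F_i'=\rho\,vv^*e_i$, must be made analytic. Let $E(\tau)$ be the matrix \eqref{eq:vv} with $\alpha=\tau^{2/3}$ and $\beta=\tau^{5/6}$; it is holomorphic for $\operatorname{Re}\tau>0$. In the half-plane $\operatorname{Re}\tau=t>e$ the numbers $\tau$, $\log\tau$, $\log\log\tau$ have positive real part, so $\rho(\tau)=\tau^{-1/2}(\log\tau)^{-1/2}(\log\log\tau)^{-5/8}$ is holomorphic there, and $|\rho(\tau)|\le\rho(t)$ because $|\tau|\ge t$, $|\log\tau|\ge\log|\tau|\ge\log t$ and $|\log\log\tau|\ge\log|\log\tau|\ge\log\log t$. Integrating along segments in this half-plane, put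
\[
\Phi(\tau)=I+\int_{t_1}^\tau\rho(\xi)E(\xi)\,d\xi,\qquad F_i(z)=\Phi(\tau(z))\,e_i\quad(i=1,2).
\]

\begin{lemma}\label{lem:F}
$F_1,F_2\in\mathcal H_1$.
\end{lemma}

\begin{proof}
Off the real axis $E(\tau)e_i$ is not exactly in the cheap direction, and the error is charged with the factor $M$. The entries of $E$ are linear combinations of $1$ and of functions $e^{i\theta}$, $\theta\in\{\pm2\alpha,\ \pm\beta\pm2\alpha\}$. On the vertical segment from $t$ to $\tau=t+i\varphi\in\Omega$ we have $|\theta'|\le\frac56t^{-1/6}+\frac43t^{-1/3}\le3t^{-1/6}$. Since $\theta(t)$ is real, $|\operatorname{Im}\theta|\le C$ and $|(e^{i\theta})'|\le Ct^{-1/6}$ on the segment. Hence $\|E(\tau)-v(t)v(t)^*\|\le Ct^{-1/6}$, and by \eqref{eq:norm} and \eqref{eq:t0}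
\[
|E(\tau)e_i|_t^2\le2|v(t)v(t)^*e_i|_t^2+CM(t)t^{-1/3}\le2+C .
\]
By \eqref{eq:conformal},
\begin{equation}\label{eq:rho}
D(F_i)\le C\int_{t_0}^\infty\rho(t)^2\,dt=C\int_{t_0}^\infty\frac{dt}{t\log t\,(\log\log t)^{5/4}}<\infty .
\end{equation}
This convergence is the condition $\gamma>2$ of Section~\ref{sec:model}.
\end{proof}

For real $t\ge t_1$ the matrix $\Phi(t)=I+\int_{t_1}^t\rho\,vv^*ds$ is Hermitian and $\Phi(t)\ge I$. Because $v$ rotates, it grows in all directions.

\begin{lemma}\label{lem:Phi}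
Let $R(t)=\int_{t_1}^t\rho\,ds$. Then $\Phi(t)\ge c\,(1+R(t))\,I$ for $t\ge t_1$.
\end{lemma}

\begin{proof}
By \eqref{eq:vv}, $\Phi=(1+\frac12R)I-\frac12\left(\begin{smallmatrix}a&\bar b\\b&-a\end{smallmatrix}\right)$ with $a=\int_{t_1}^t\rho\cos2\alpha\,ds$ and $b=\int_{t_1}^t\rho\,e^{i\beta}\sin2\alpha\,ds$. The last matrix has eigenvalues $\pm(a^2+|b|^2)^{1/2}$. Suppose $|a|+|b|\le B$ for all $t$. If $R\ge2B$, then $\Phi\ge(1+\frac14R)I$; if $R<2B$, then $\Phi\ge I\ge\frac{1+R}{1+2B}I$. So it suffices to bound $\int_{t_1}^t\rho\,e^{i\theta}ds$ for $\theta\in\{2\alpha,\ \beta+2\alpha,\ \beta-2\alpha\}$. Integration by parts gives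
\[
\Bigl|\int_{t_1}^t\rho\,e^{i\theta}ds\Bigr|\le2\sup_{s\ge t_1}\frac\rho{|\theta'|}+\int_{t_1}^\infty\Bigl(\frac{|\rho'|}{|\theta'|}+\frac{\rho\,|\theta''|}{\theta'^2}\Bigr)ds,
\]
and $\rho\le s^{-1/2}$, $|\rho'|\le s^{-3/2}$ by \eqref{eq:logder}. For $\theta=2\alpha$ we have $\theta'=\frac43s^{-1/3}$ and $|\theta''|=\frac49s^{-4/3}$, so $\rho/\theta'\le s^{-1/6}$ and the integrand is $O(s^{-7/6})$. For $\theta=\beta\pm2\alpha$ we have $\theta'\ge(\frac56-\frac43s^{-1/6})s^{-1/6}\ge\frac12s^{-1/6}$ because $s\ge4^6$, and $|\theta''|\le s^{-7/6}$, so $\rho/\theta'\le2s^{-1/3}$ and the integrand is $O(s^{-4/3})$.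
\end{proof}

\begin{proposition}\label{prop:two}
$|p(1)|^2\le C\bigl(\|pF_1\|^2+\|pF_2\|^2\bigr)$ for all polynomials $p$.
\end{proposition}

\begin{proof}
Let $f_{(i)}=pF_i\in\mathcal H_1$. On $[t_1,\infty)$ we have $\tilde f_{(i)}'=\tilde p'\,\Phi e_i+\tilde p\,\rho\,vv^*e_i$. The second term could cancel part of the first, but it is orthogonal to $u$. So we keep only the component along $u$, which is also the one that carries the weight $M$:
\[
\langle\tilde f_{(i)}',u\rangle=\tilde p'\,\langle\Phi e_i,u\rangle=\tilde p'\,\langle e_i,\Phi u\rangle .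
\]
For a single $i$ the factor $\langle e_i,\Phi u\rangle$ may be small; the sum over both is $\sum_i|\langle e_i,\Phi u\rangle|^2=|\Phi u|^2\ge\langle\Phi u,u\rangle^2$. By \eqref{eq:norm} and Lemma~\ref{lem:Phi},
\[
\sum_i|\tilde f_{(i)}'|_t^2\ge M\sum_i|\langle\tilde f_{(i)}',u\rangle|^2\ge c\,M(1+R)^2|\tilde p'|^2 .
\]
Since $\rho$ decreases, $R(t)\ge(t-t_1)\rho(t)\ge\frac12t\rho(t)$ for $t\ge2t_1$, and then $MR^2\ge\frac14tM^{1/2}=\frac14\rho^{-2}$. So $1/(M(1+R)^2)$ is at most $4\rho^2$ on $[2t_1,\infty)$ and at most $1$ on $[t_1,2t_1]$, and it is integrable by \eqref{eq:rho}. As $\tilde p(t_1)=p(0)$ and $\tilde p(t)\to p(1)$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:radial} give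
\[
|p(1)-p(0)|^2\le\Bigl(\int_{t_1}^\infty|\tilde p'|\,dt\Bigr)^2\le C\int_{t_1}^\infty\frac{dt}{M(1+R)^2}\ \sum_i\int_{t_1}^\infty|\tilde f_{(i)}'|_t^2\,dt\le C\sum_iD(pF_i).
\]
Finally $F_1(0)=\Phi(t_1)e_1=e_1$, so $|p(0)|=|(pF_1)(0)|\le\|pF_1\|$.
\end{proof}

\section{One function does not detect the point $1$}\label{sec:one}

The optimal step in \eqref{eq:step} has derivative $1/(Lw)$ on $[a,b]$, which is not analytic. We convolve it with a Gaussian, which is entire and decays along horizontal strips. The price is that the weight $|\tilde g|_t^2$ is replaced by its Gaussian average over $\Omega$. For $0\ne g\in\mathcal H_1$ and $s\in\mathbb R$ put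
\[
w_g(s)=\int_\Omega e^{-(t-s)^2}\,|\tilde g(t+i\varphi)|_t^2\,dt\,d\varphi .
\]

\begin{lemma}\label{lem:wg}
For $0\ne g\in\mathcal H_1$ we have $\int_{\mathbb D}\langle Wg,g\rangle\,dA<\infty$, and $w_g$ is finite, continuous and strictly positive.
\end{lemma}

\begin{proof}
By \eqref{eq:norm}, \eqref{eq:Mz} and \eqref{eq:growth},
\[
\int_{\mathbb D}|g(z)|_{t(z)}^2\,dA\le C\|g\|^2\int_{\mathbb D}|1-z|^{-1/2}\Bigl(1+\log\frac1{1-|z|}\Bigr)dA,
\]
which is finite by the Cauchy--Schwarz inequality, since $|1-z|^{-1}$ and $(1+\log\frac1{1-|z|})^2$ are integrable over $\mathbb D$. Lemma~\ref{lem:poisson} gives the first claim. As $dA=4e^{-2(t-t_0)}dt\,d\varphi$, we also have $\int_\Omega e^{-2t}|\tilde g|_t^2\,dt\,d\varphi<\infty$, and $e^{-(t-s)^2}\le e^{2s+1}e^{-2t}$. Dominated convergence shows that $w_g$ is finite and continuous. It is positive because the zeros of $\tilde g$ are isolated.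
\end{proof}

The analytic heart of the paper is the following statement, proved in Section~\ref{sec:divergence}.

\begin{proposition}\label{prop:div}
$\displaystyle\int^\infty\frac{ds}{w_g(s)}=\infty$ for every $0\ne g\in\mathcal H_1$.
\end{proposition}

\begin{proposition}\label{prop:one}
Let $E$ be a separable Hilbert space, $g\in\mathcal H_1$ and $h\in H^2(E)$. There are polynomials $p_k$ with $p_k(1)\to1$, $\|p_kg\|\to0$ and $\|p_kh\|_{H^2}\to0$.
\end{proposition}

\begin{proof}
For $g=0$ this is Example~\ref{ex:shift}. Let $g\ne0$.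

\emph{An analytic step.} Let $K$ be the entire function with $K'(\tau)=\pi^{-1/2}e^{-\tau^2}$ and $K(t)=\pi^{-1/2}\int_{-\infty}^te^{-r^2}dr$ for real $t$. In the strip $|\varphi|\le\frac\pi2$ we have $|K'(t+i\varphi)|=\pi^{-1/2}e^{\varphi^2-t^2}\le Ce^{-t^2}$, so $|K(t+i\varphi)-K(t)|\le Ce^{-t^2}$. Since $0\le K(t)\le1$ and $e^{-r^2}\le e^{1/4}e^{-|r|}$, in this strip $|K|\le C$, and $|K(t+i\varphi)|\le Ce^{-|t|}$ for $t\le0$. Also $K(t)\to1$ as $t\to+\infty$. For $t_1<a<b$ put
\[
L=\int_a^b\frac{ds}{w_g(s)},\qquad\kappa(s)=\frac1{Lw_g(s)},\qquad\psi(\tau)=\int_a^b\kappa(s)K(\tau-s)\,ds,\qquad p=\psi\circ\tau .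
\]
Then $\int_a^b\kappa=1$, $\psi$ is entire, and $p$ is analytic on $\mathbb D$ and continuous on $\overline{\mathbb D}\setminus\{1\}$ with $|p|\le C$. If $a\ge t(z)$, then $|p(z)|\le Ce^{-(a-t(z))}$, whatever $b$ is. In the strip, by the Cauchy--Schwarz inequality,
\[
|\psi'(t+i\varphi)|^2\le C\Bigl(\int_a^b\kappa(s)e^{-(t-s)^2}ds\Bigr)^2\le C\int_a^b\kappa(s)^2e^{-(t-s)^2}ds .
\]
Since $|p'|^2dA=|\psi'|^2dt\,d\varphi$, Lemma~\ref{lem:poisson} and Tonelli's theorem give
\[
\int_{\mathbb D}|p'|^2\langle Wg,g\rangle\,dA\le C\int_\Omega|\psi'|^2|\tilde g|_t^2\,dt\,d\varphi\le C\int_a^b\kappa^2w_g\,ds=\frac CL .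
\]
For every analytic scalar function $\phi$, the identity $(\phi g)'=\phi'g+\phi g'$ gives
\begin{equation}\label{eq:product}
D(\phi g)\le\frac2\pi\int_{\mathbb D}|\phi'|^2\langle Wg,g\rangle\,dA+\frac2\pi\int_{\mathbb D}|\phi|^2\langle Wg',g'\rangle\,dA .
\end{equation}
Let $a\to\infty$ and choose $b=b(a)$ with $L\ge a$, which Proposition~\ref{prop:div} allows. For $\phi=p$ the first integral in \eqref{eq:product} is at most $C/a$. The second integral, $\int_{\mathbb T}|p|^2|g|^2dm$ and $\int_{\mathbb T}|p|^2|h|^2dm$ tend to $0$ by dominated convergence, because $p$ is bounded and tends to $0$ pointwise on $\overline{\mathbb D}\setminus\{1\}$. So $\|pg\|\to0$ and $\|ph\|_{H^2}\to0$.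

\emph{Moving the singularity outside the disc.} Fix $a,b$. For $0\le\varepsilon<1$ let $p_\varepsilon(z)=\psi\bigl(t_0+\log\frac2{1+\varepsilon-z}\bigr)$, analytic in $|z|<1+\varepsilon$, with $p_0=p$. For $z\in\overline{\mathbb D}\setminus\{1\}$ the argument of $\psi$ lies in the strip, so $|p_\varepsilon|\le C$. If $t_\varepsilon$ denotes its real part, then $|1+\varepsilon-z|^{-1}=\frac12e^{t_\varepsilon-t_0}$, and for $z\in\mathbb D$
\[
|p_\varepsilon'(z)|\le C\sup_{s\in[a,b]}e^{t_\varepsilon-(t_\varepsilon-s)^2}\le Ce^{b+1/4}.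
\]
As $\varepsilon\to0$, $p_\varepsilon\to p$ on $\overline{\mathbb D}\setminus\{1\}$ and $p_\varepsilon'\to p'$ on $\mathbb D$ pointwise. Apply \eqref{eq:product} with $\phi=p_\varepsilon-p$. By Lemma~\ref{lem:wg} and dominated convergence, $p_\varepsilon g\to pg$ in $\mathcal H_1$ and $p_\varepsilon h\to ph$ in $H^2(E)$. Moreover $p_\varepsilon(1)=\psi(t_0+\log\frac2\varepsilon)\to\int_a^b\kappa=1$.

\emph{Polynomials.} Fix $\varepsilon>0$ and write $p_\varepsilon=\sum c_nz^n$. The $c_n$ decay geometrically and $\|T_1^n\|^2\le1+Cn$, so $\sum c_nT_1^ng$ converges in $\mathcal H_1$, and its sum is $p_\varepsilon g$ because convergence in $\mathcal H_1$ implies pointwise convergence by \eqref{eq:growth}. In the same way $\sum c_nz^nh=p_\varepsilon h$ in $H^2(E)$, where $\|z^nh\|_{H^2}=\|h\|_{H^2}$, and $\sum c_n=p_\varepsilon(1)$. Given $k$, choose first $a$, then $\varepsilon$, then a Taylor polynomial $p_k$ of $p_\varepsilon$, so that $|p_k(1)-1|$, $\|p_kg\|$ and $\|p_kh\|_{H^2}$ are less than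 $1/k$.
\end{proof}

\section{The divergence}\label{sec:divergence}

Fix $0\ne g\in\mathcal H_1$. We replace $w_g(s)$ by $|\tilde g(s)|_s^2$ up to an integrable error, establish the gain $\log M$ for constant vectors along the curve $u(t)$, and then show that $\tilde g$ is nearly constant on most periods of $\alpha$.

\subsection*{Reduction to the real axis}

\begin{lemma}\label{lem:axis}
There is a positive $\mathcal E\in L^1(t_1,\infty)$ with $w_g(s)\le C\bigl(|\tilde g(s)|_s^2+\mathcal E(s)\bigr)$ for $s\ge t_1$.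
\end{lemma}

\begin{proof}
Let $\eta_1(t)=|\tilde g'(t)|_t^2$ and $\eta_2(t)=\int|\tilde g'(t+i\varphi)|_t^2\,d\varphi$, the integral over the vertical section of $\Omega$. Both are integrable over $[t_1,\infty)$, by Lemma~\ref{lem:radial} and by \eqref{eq:conformal}.

Where $t<t_1$ we have $|1-z|>1$, so $dt\,d\varphi\le dA$, and $\Gamma(t)\le M(t_1)I$. This part of $\Omega$ contributes to $w_g(s)$ at most $e^{-(s-t_1)^2}M(t_1)\int_{\mathbb D}|g|^2dA\le Ce^{-(s-t_1)^2}\|g\|^2$.

Let $t\ge t_1$ and $t+i\varphi\in\Omega$. The segment from $t$ to $t+i\varphi$ lies in $\Omega$ and has length less than $\frac\pi2$, so $|\tilde g(t+i\varphi)-\tilde g(t)|_t^2\le\frac\pi2\eta_2(t)$ by the Cauchy--Schwarz inequality. The section has length less than $\pi$, so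
\[
\int|\tilde g(t+i\varphi)|_t^2\,d\varphi\le2\pi|\tilde g(t)|_t^2+\pi^2\eta_2(t).
\]
Next move from $t$ to $s$ along the axis. By Lemma~\ref{lem:slow}, $|\tilde g'(r)|_s^2\le C_0e^{|t-s|/2}\eta_1(r)$ for $r$ between $s$ and $t$, and therefore
\begin{align*}
|\tilde g(t)|_t^2&\le2C_0e^{|t-s|/2}\bigl(|\tilde g(s)|_s^2+|\tilde g(t)-\tilde g(s)|_s^2\bigr)\\
&\le2C_0e^{|t-s|/2}|\tilde g(s)|_s^2+2C_0^2\,|t-s|\,e^{|t-s|}\Bigl|\int_s^t\eta_1\,dr\Bigr| .
\end{align*}
Multiply by $e^{-(t-s)^2}$ and integrate over $t\ge t_1$; the Gaussian absorbs the exponentials. With $\chi(x)=|x|e^{|x|-x^2}$ the inequality of the lemma holds for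
\[
\mathcal E(s)=e^{-(s-t_1)^2}\|g\|^2+\int_{t_1}^\infty e^{-(t-s)^2}\eta_2(t)\,dt+\int_{t_1}^\infty\chi(t-s)\Bigl|\int_s^t\eta_1\,dr\Bigr|\,dt .
\]
The first term is integrable in $s$, and the second has integral at most $\sqrt\pi\int\eta_2$. For the third, extend $\eta_1$ by $0$ to $\mathbb R$ and put $t=s+x$. Since $\int_{\mathbb R}\bigl|\int_s^{s+x}\eta_1\bigr|ds=|x|\int\eta_1$, its integral is at most $\int_{\mathbb R}|x|\chi(x)\,dx\int\eta_1<\infty$.
\end{proof}

\subsection*{The gain for a constant vector}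

Let $s_k=(\pi k)^{3/2}$, $J_k=[s_k,s_{k+1}]$ and $M_k=M(s_k)$, for $k$ with $s_k\ge t_1$. On $J_k$ the angle $\alpha$ runs through $[\pi k,\pi(k+1)]$, and
\begin{equation}\label{eq:scales}
t\asymp k^{3/2},\qquad|J_k|\asymp k^{1/2},\qquad\alpha'\asymp k^{-1/2},\qquad\beta'\asymp k^{-1/4},\qquad M_k\le M(t)\le2M_k .
\end{equation}
The last bound follows from \eqref{eq:logder}: $M(t)/M_k\le(s_{k+1}/s_k)^2=(1+\frac1k)^3\le2$ for $k\ge4$. Since $M(t)\le(\log t)^{9/2}$, $M_k$ grows more slowly than any positive power of $k$.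

\begin{lemma}\label{lem:equi}
There are $\kappa_0>0$ and $k_0$ such that for all $k\ge k_0$ and all unit vectors $x\in\mathbb C^2$
\[
\int_{J_k}\frac{dt}{1+M(t)|\langle x,u(t)\rangle|^2}\ge\kappa_0\,\frac{|J_k|\log M_k}{M_k}.
\]
\end{lemma}

\begin{proof}
Write $M=M_k$ and $x=(e^{i\theta_1}\sin\vartheta,e^{i\theta_2}\cos\vartheta)$ with $\vartheta\in[0,\frac\pi2]$. We measure how far $u(t)$ is from being orthogonal to $x$ by a slow and a fast coordinate. Let $\hat\alpha=\alpha-\pi k\in[0,\pi]$, $\sigma=\hat\alpha-\vartheta$, and let $\omega\in(-\pi,\pi]$ be congruent to $\beta+\theta_1-\theta_2-\pi$ modulo $2\pi$. Then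
\[
(-1)^ke^{-i\theta_1}\langle x,u\rangle=\sin\vartheta\cos\hat\alpha-e^{-i\omega}\cos\vartheta\sin\hat\alpha=-\sin\sigma+(1-e^{-i\omega})\cos\vartheta\sin\hat\alpha .
\]
So $|\langle x,u\rangle|\le|\sigma|+|\omega|$, and $1+M(t)|\langle x,u\rangle|^2\le1+4M(\sigma^2+\omega^2)$ on $J_k$. The lemma reflects the fact that $\iint d\sigma\,d\omega/(1+4M(\sigma^2+\omega^2))$ over a fixed rectangle at the origin has order $\log M/M$; the curve $t\mapsto(\sigma,\omega)$ performs this double integration as an iterated one.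

As $[\vartheta,\vartheta+\frac\pi4]\subset[0,\pi]$, there is an interval $J'\subset J_k$ on which $\sigma$ increases from $0$ to $\frac\pi4$. Cut $J'$ at the points where $\omega=\pi$. By \eqref{eq:scales} each piece has length at most $Ck^{1/4}$, and $\sigma$ varies on it by at most $h_k=C_1k^{-1/4}$, with $C_1$ independent of $x$. Take $k_0$ so large that $h_k\le M^{-1/2}<\frac\pi8$ for $k\ge k_0$. The first piece lies in $\{\sigma\le h_k\}$ and the last in $\{\sigma\ge\frac\pi4-h_k\}$. The others are full turns $I_n$, on which $\omega$ increases from $-\pi$ to $\pi$ with $d\omega=\beta'dt$.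

\emph{One turn.} Let $\sigma_n$ be the value of $\sigma$ at the left end of $I_n$. On $I_n$ we have $\sigma_n\le\sigma\le\sigma_n+M^{-1/2}$, so $\sigma^2\le2\sigma_n^2+2/M$ and $1+4M(\sigma^2+\omega^2)\le\lambda+4M\omega^2$ with $\lambda=9+8M\sigma_n^2\le16M$. On $|\omega|\le\frac12\sqrt{\lambda/M}\le2$ the denominator $\lambda+4M\omega^2$ is at most $2\lambda$, and $\sqrt\lambda\le3\sqrt M\,(M^{-1/2}+\sigma_n)$. Hence
\[
\int_{-\pi}^\pi\frac{d\omega}{\lambda+4M\omega^2}\ge\frac1{2\sqrt{\lambda M}}\ge\frac1{6M(M^{-1/2}+\sigma_n)} .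
\]
Using $dt\ge ck^{1/4}d\omega$, then $k^{1/4}\ge c|I_n|$ and $\sigma_n\le\sigma(t)$, we get
\[
\int_{I_n}\frac{dt}{1+M(t)|\langle x,u\rangle|^2}\ge\frac{c\,|I_n|}{M(M^{-1/2}+\sigma_n)}\ge\frac cM\int_{I_n}\frac{dt}{M^{-1/2}+\sigma(t)} .
\]

\emph{All turns.} The $I_n$ cover $\{t\in J':h_k<\sigma<\frac\pi4-h_k\}$. Sum over $n$ and use $dt\ge ck^{1/2}d\sigma$ and $h_k\le M^{-1/2}$. The integral in the lemma is at least
\[
\frac{ck^{1/2}}M\int_{h_k}^{\pi/4-h_k}\frac{d\sigma}{M^{-1/2}+\sigma}=\frac{ck^{1/2}}M\log\frac{M^{-1/2}+\frac\pi4-h_k}{M^{-1/2}+h_k}\ge\frac{ck^{1/2}}M\log\frac{\pi\sqrt M}8 ,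
\]
and $\log(\pi\sqrt M/8)\ge\frac14\log M$ once $k_0$ is large enough, independently of $x$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:div}}

By Lemma~\ref{lem:axis} it suffices to show that $\int^\infty ds/(|\tilde g|_s^2+\mathcal E)=\infty$. Let
\[
y_k=\tilde g(s_k),\qquad X_k=1+|y_k|^2,\qquad a_k=\int_{J_k}|\tilde g'|^2dt,\qquad b_k=\int_{J_k}\mathcal E\,dt .
\]
By \eqref{eq:norm} and Lemma~\ref{lem:radial}, $\int_{t_1}^\infty|\tilde g'|^2dt<\infty$, so $\sum a_k<\infty$; also $\sum b_k<\infty$. On $J_k$,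
\begin{equation}\label{eq:osc}
|\tilde g(t)-y_k|^2\le|J_k|\,a_k .
\end{equation}
If $\tilde g$ could follow the expensive direction $u(t)$, the gain of Lemma~\ref{lem:equi} would be lost. Call $k$ \emph{good} if $|J_k|M_ka_k\le1$ and $b_k\le1$, and \emph{bad} otherwise. Let $B_j=\{k:2^j\le k<2^{j+1}\}$.

\emph{Most $k$ are good.} A bad $k$ has $|J_k|M_ka_k+b_k>1$. So the number of bad $k\in B_j$ is at most
\[
\sum_{k\in B_j}\bigl(|J_k|M_ka_k+b_k\bigr)\le C_g\,2^{j/2}M_{2^{j+1}}+C_g\le2^{j-1}
\]
for large $j$. Here we use that the length $2^{j/2}$ of a period is much smaller than the number $2^j$ of periods in the block, which is the gap between $\alpha'$ and $t^{-1/2}$.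

\emph{A good $k$.} By \eqref{eq:norm}, \eqref{eq:scales} and \eqref{eq:osc}, $|\tilde g(t)-y_k|_t^2\le2M_k|J_k|a_k\le2$ on $J_k$. Write $y_k=|y_k|x_k$ with a unit vector $x_k$. Then
\[
|\tilde g(t)|_t^2\le2|y_k|_t^2+4\le2|y_k|^2\bigl(1+M(t)|\langle x_k,u(t)\rangle|^2\bigr)+4\le4X_k\bigl(1+M(t)|\langle x_k,u(t)\rangle|^2\bigr).
\]
Where $\mathcal E\le1$, the sum $|\tilde g|_t^2+\mathcal E$ obeys the same bound with $5$ in place of $4$. The set where $\mathcal E>1$ has measure at most $b_k\le1$ in $J_k$, and the integrand in Lemma~\ref{lem:equi} is at most $1$. Since $|J_k|\log M_k/M_k\to\infty$, for large good $k$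
\[
\int_{J_k}\frac{ds}{|\tilde g|_s^2+\mathcal E}\ge\frac1{5X_k}\Bigl(\kappa_0\frac{|J_k|\log M_k}{M_k}-1\Bigr)\ge\frac{c\,|J_k|\log M_k}{X_kM_k}.
\]

\emph{A block.} For $k\in B_j$ we have $\log s_k\asymp j$, so $M_k\asymp j^2(\log j)^{5/2}$, $\log M_k\asymp\log j$, and $\log M_k/M_k\ge c\mu_j$ with $\mu_j=j^{-2}(\log j)^{-3/2}$. Put $Y_j=2^{-5j/2}\sum_{k\in B_j}X_k>0$; this is the mean of $X_k$ over the block divided by $2^{3j/2}\asymp t$, as in the model. There are at least $2^{j-1}$ good $k$ in $B_j$, so the Cauchy--Schwarz inequality gives $\sum_{\text{good }k\in B_j}X_k^{-1}\ge(2^{j-1})^2/\sum_{k\in B_j}X_k$, and for large $j$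
\begin{equation}\label{eq:block}
\sum_{k\in B_j}\int_{J_k}\frac{ds}{|\tilde g|_s^2+\mathcal E}\ge c\,2^{j/2}\mu_j\,\frac{2^{2j}}{2^{5j/2}Y_j}=c\,\frac{\mu_j}{Y_j}.
\end{equation}

\emph{The $Y_j$ are summable.} We have $\sum_jY_j\le C\sum_kk^{-5/2}(1+|y_k|^2)$. Averaging $|y_k|^2\le2|\tilde g(t)|^2+2|J_k|a_k$ over $J_k$ and using $k^{-5/2}|J_k|^{-1}\asymp k^{-3}\asymp t^{-2}$ and $k^{-5/2}|J_k|\asymp k^{-2}$, we get
\[
\sum_kk^{-5/2}|y_k|^2\le C\int_{t_1}^\infty\frac{|\tilde g(t)|^2}{t^2}\,dt+C\sum_kk^{-2}a_k .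
\]
Hardy's inequality states that $\int_0^\infty|f(x)|^2x^{-2}dx\le4\int_0^\infty|f'(x)|^2dx$ for $f$ continuously differentiable on $[0,\infty)$ with $f(0)=0$. Applied to the components of $f(x)=\tilde g(t_1+x)-\tilde g(t_1)$, it gives
\[
\int_{t_1}^\infty\frac{|\tilde g(t)|^2}{t^2}\,dt\le\frac{2|\tilde g(t_1)|^2}{t_1}+8\int_{t_1}^\infty|\tilde g'|^2dt<\infty .
\]

\emph{Conclusion.} With sums over large $j$,
\[
\infty=\sum_j\frac1{j(\log j)^{3/4}}=\sum_j\sqrt{\mu_j}\le\Bigl(\sum_jY_j\Bigr)^{1/2}\Bigl(\sum_j\frac{\mu_j}{Y_j}\Bigr)^{1/2}.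
\]
Hence $\sum_j\mu_j/Y_j=\infty$, and summing \eqref{eq:block} over $j$ proves the proposition. The divergence on the left is the condition $\gamma\le3$ of Section~\ref{sec:model}; without the factor $\log M_k$ in Lemma~\ref{lem:equi} the exponent $\frac34$ would be $\frac54$ and the series would converge. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $E=\mathbb C^{d-2}$ for finite $d$, so $E=\{0\}$ for $d=2$, and $E=\ell^2$ for $d=\infty$. Let $S$ be multiplication by $z$ on $H^2(E)$, an isometry with $\ker S^*=E$, the constants. Put $T'=T_1\oplus S$ and $T=1\oplus T'$ on $\mathbb C\oplus\mathcal H_1\oplus H^2(E)$, a separable infinite-dimensional Hilbert space. Each summand is a $2$-isometry by Proposition~\ref{prop:T1}, so $T$ is a $2$-isometry, hence completely hyperexpansive, and $\dim\ker T^*=0+2+(d-2)=d$. Proposition~\ref{prop:one} is the hypothesis of Lemma~\ref{lem:criterion}(i) for $y=(g,h)$, and Proposition~\ref{prop:two} is the hypothesis of Lemma~\ref{lem:criterion}(ii)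 for $y_i=(F_i,0)$. So the projection $Q$ onto the summand $\mathbb C$ lies in $\operatorname{AlgLat}\mathcal W(T)$ but not in $\mathcal W(T)$, and $T$ is not reflexive. \qed

\begin{thebibliography}{1}

\bibitem{PP}
Shubhankar Podder and Deepak Kumar Pradhan,
\emph{The reflexivity of hyperexpansions and their Cauchy dual operators},
arXiv:1810.05605 (2018).

\end{thebibliography}
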